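# Undirected repetitions on $k$ letters: the threshold $\frac{k-1}{k-2}$

## The guess $\frac{k}{k-1}$ and the case of four letters

Words are finite or infinite sequences over a finite alphabet, $|x|$ is the length of $x$, and $\tilde x$ is the reversal of $x$.

**Definition (undirected power).** Let $r$ be rational, $1<r\le 2$. An undirected $r$-power is a word $xyx'$ with $x$ nonempty, $x'\in\{x,\tilde x\}$ and $|xyx'|/|xy|=r$. Here $y$ may be empty.

For example, $abcdba$ with $x=ab$, $y=cd$, $x'=ba$ is an undirected $\frac64=\frac32$-power, and $abba$ with $x=ab$ and $y$ empty is an undirected $2$-power.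

**Definition (avoidability, threshold).** Undirected $r$-powers are avoidable on $k$ letters if some infinite word over $k$ letters has no factor that is an undirected $s$-power with $s$ rational and $r\le s\le 2$. The threshold $\mathrm{URT}(k)$ is the infimum of all $r$ such that undirected $r$-powers are avoidable on $k$ letters.

If $r\le r'$ and undirected $r$-powers are avoidable, then so are undirected $r'$-powers: the same word works. It is convenient to forget the quotient and to use two integers, $m=|x|$ and $d=|xy|$, the distance between the starts of $x$ and $x'$. Always $d\ge m$. The exponent is $1+\frac md$, and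
$$1+\frac md\le \frac{k-1}{k-2}\iff d\ge m(k-2). \tag{1}$$

What should $\mathrm{URT}(k)$ be? Look at single letters first. If any $k$ consecutive letters of an infinite word are distinct, then each letter equals the one $k$ places before it, so the word is $a_1\cdots a_ka_1\cdots a_k\cdots$ and contains squares. Otherwise two equal letters occur at distance at most $k-1$, and the exponent is at least $1+\frac1{k-1}=\frac{k}{k-1}$. So $\mathrm{URT}(k)\ge\frac k{k-1}$, and the first guess is that equality holds.

Test this for $k=4$, where the guess says $\frac43$. Let us look for a long word over $\{1,2,3,4\}$ with all exponents below $\frac32$, that is, with $d>2m$ always. For $m=1$ this says that any three consecutive letters are distinct. For $m=2$ it forbids distances $3$ and $4$ (and $2$).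

Begin with $1234$. The next letter is $1$ or $2$.

* $12342$: the next letter is $1$ or $3$. In $123423$ the word $23$ returns at distance $3$. In $123421$ the word $12$ returns reversed at distance $4$.
* $12341$: the next letter is $2$ or $3$. In $123412$ the word $12$ returns at distance $4$. After $123413$ the next letter is $2$ or $4$: in $1234134$ the word $34$ returns at distance $3$, and in $1234132$ the word $23$ returns reversed at distance $4$.

Beginning with $1231$ does not help: the next letter is $2$ or $4$, the letter $2$ makes $12$ return at distance $3$, and the letter $4$ gives $2314$, four distinct letters again. So every word of length $8$ over four letters has exponent at least $\frac32$ somewhere, and the guess $\frac43$ is wrong. Two branches die only because reversed copies count. The value $\frac32$ is $\frac{k-1}{k-2}$ for $k=4$, and this suggests a new formula.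

## The statements, and the lower bound by the same tree

The problem, whose source is James D. Currie and Lucas Mol, "The undirected repetition threshold and undirected pattern avoidance", arXiv:2006.07474 (2020), is to prove or disprove the conjecture that $\mathrm{URT}(k)=\frac{k-1}{k-2}$ for all $k\ge4$. The following may be used as known: $\mathrm{URT}(3)=\frac74$; $\mathrm{URT}(k)\ge\frac{k-1}{k-2}$ for $k\ge4$; and $\mathrm{URT}(k)=\frac{k-1}{k-2}$ for $k\in\{4,5,\dots,21\}$. The conjecture is true:
$$\mathrm{URT}(k)=\frac{k-1}{k-2}\qquad\text{for all }k\ge4. \tag{2}$$

**Theorem 1.** For every $k\ge21$ there is an infinite word $W$ over $k$ letters such that every factor $xyx'$ of $W$ with $x$ nonempty, $x'\in\{x,\tilde x\}$ and $|x|\le|xy|$ satisfies $|xy|\ge(k-2)|x|$. Equivalently, its exponent $1+\frac{|x|}{|xy|}$ is at most $\frac{k-1}{k-2}$.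

**Theorem 2.**
(a) For $k\ge4$, every word of length $k+4$ over $k$ letters contains an undirected $s$-power with $\frac{k-1}{k-2}\le s\le2$. So for every $k\ge4$ the set of $r\in(1,2]$ for which undirected $r$-powers are avoidable on $k$ letters is exactly $\left(\frac{k-1}{k-2},2\right]$.
(b) For $k\ge21$, the number of words of length $n$ over $k$ letters with the property in Theorem 1 grows exponentially, with growth rate at least $(3/2)^{1/k^2}$.

**Proof of the first sentence of Theorem 2(a).** This is the tree above with $k$ letters. Suppose $w=w_1\cdots w_{k+4}$ has no factor $xyx'$ with $x'\in\{x,\tilde x\}$ and $|x|\le|xy|\le(k-2)|x|$. Taking $|x|=1$, any $k-1$ consecutive letters are distinct. Taking $|x|=2$, no two-letter factor $ab$ returns as $ab$ or $ba$ at distance $k-1$ or $k$, since $2\le k-1$ and $k\le2(k-2)$. (This last inequality needs $k\ge4$; for $k=3$ the formula $\frac{k-1}{k-2}$ gives $2$, while $\mathrm{URT}(3)=\frac74$.)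

First we find $k$ consecutive distinct letters. The words $w_1\cdots w_{k-1}$ and $w_2\cdots w_k$ have distinct letters. If $w_k\ne w_1$, then $w_1,\dots,w_k$ are distinct. If $w_k=w_1$, then $w_{k+1}\ne w_2$, since otherwise $w_1w_2$ returns at distance $k-1$; and $w_{k+1}\notin\{w_3,\dots,w_k\}$. So $w_2,\dots,w_{k+1}$ are distinct. Hence there are $k$ consecutive distinct letters $a_1\cdots a_k$ starting at place $1$ or $2$, and at least three more letters $c_1c_2c_3$ follow. Since $a_3,\dots,a_k,c_1$ are distinct, $c_1\in\{a_1,a_2\}$.

* Let $c_1=a_2$. Since $a_4,\dots,a_k,a_2,c_2$ are distinct, $c_2\in\{a_1,a_3\}$. If $c_2=a_3$, then $a_2a_3$ returns at distance $k-1$. If $c_2=a_1$, then $a_1a_2$ returns reversed at distance $k$.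
* Let $c_1=a_1$. Then $c_2\in\{a_2,a_3\}$ in the same way. If $c_2=a_2$, then $a_1a_2$ returns at distance $k$. If $c_2=a_3$, then $c_3\notin\{a_5,\dots,a_k,a_1,a_3\}$, so $c_3\in\{a_2,a_4\}$. If $c_3=a_4$, then $a_3a_4$ returns at distance $k-1$. If $c_3=a_2$, then $a_2a_3$ returns reversed at distance $k$.

Every branch is a contradiction. $\square$

So undirected $r$-powers are unavoidable for every $r\le\frac{k-1}{k-2}$, and $\mathrm{URT}(k)\ge\frac{k-1}{k-2}$ for $k\ge4$. By (1), the word $W$ of Theorem 1 has no undirected $s$-power with $\frac{k-1}{k-2}<s\le2$, so it shows that undirected $r$-powers are avoidable for every $r>\frac{k-1}{k-2}$, and $\mathrm{URT}(k)\le\frac{k-1}{k-2}$ for $k\ge21$. With the known cases $4\le k\le21$ this gives (2). The rest of Theorem 2(a) follows as well: if $\frac{k-1}{k-2}=\mathrm{URT}(k)<r\le2$, then some $r'\le r$ has avoidable undirected $r'$-powers, hence undirected $r$-powers are avoidable. It remains to prove Theorem 1 and Theorem 2(b).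

## Rows of permutations and a loop folded flat

We want an infinite word with $d\ge m(k-2)$ for every $xyx'$. For $m=1$, equal letters are at distance at least $k-2$. A natural way to organize this is to write the word as rows of $k$ letters, each row a permutation of the alphabet. A letter at place $p$ of one row and place $p+\delta$ of the next has its two occurrences at distance $k+\delta$, so we need $\delta\ge-2$. Over $m$ rows a letter then drifts by at least $-2m$. So if a factor of length $m$ inside a row returns $m$ rows later, its distance is at least about $mk-2m=m(k-2)$, just what we need. The target inside rows is therefore: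

* letters drift by at least $-2$ per row;
* a factor of length $m$ of a row does not return, directly or reversed, in the next $m-1$ rows.

Equal rows fail at $m=2$: every pair returns in the next row, at distance $k<2(k-2)$. Neighbors must separate at once, so let them move in opposite directions: letters at odd positions step two places to the right, letters at even positions two places to the left, and at the ends they turn around. This is a loop $1\to3\to5\to\cdots\to4\to2\to1$ folded flat. For length $5$, starting from $abcde$, the loop $1\to3\to5\to4\to2\to1$ gives the rows
$$abcde,\quad bdaec,\quad debca,\quad ecdab,\quad caebd,\quad abcde,\ \dots$$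
The pairs of the first row are $ab,bc,cd,de$, those of the second are $bd,da,ae,ec$; none returns in either direction.

Why does this work? Give each position a coordinate along the loop, modulo its length $s$: position $2j+1$ gets $j$, position $2j$ gets $-j$. Neighbors in the row sit on opposite strands, and their coordinates sum to $0$ or $-1$, alternately along the row. Each step adds $1$ to every coordinate, so after $\Delta$ rows each such sum has grown by $2\Delta$. If three consecutive letters were again consecutive, in the same or the reversed order, then $\{0,-1\}+2\Delta=\{0,-1\}$ in $\mathbb Z_s$; adding up the elements gives $4\Delta\equiv0$, so $s\mid\Delta$ when $s$ is odd. And if two neighbors were neighbors in the next row, $2$ would be congruent to $-1$, $0$ or $1$, impossible for odd $s\ge5$.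

The length must be odd. If $s=2n$, then $n$ steps send coordinate $j$ to $j+n\equiv-(n-j)$, that is, position $2j+1$ to position $2(n-j)=s+1-(2j+1)$ for $0\le j\le n-1$. This map exchanges the odd and even positions by $p\mapsto s+1-p$, and since $2n\equiv0$ doing it twice is the identity, so it is $p\mapsto s+1-p$ on all positions. The whole row, of length $2n$, returns reversed after only $n$ rows.

So take one folded loop of odd length $k$. It fails for long factors: after $k$ rows the arrangement is the initial one, the word has period $k^2$, and it contains a square. Putting several loops of coprime lengths $s_1,s_2,s_3$ side by side only delays this to $s_1s_2s_3$ rows. And for $k$ even, where an extra fixed letter $z$ is needed to fix the parity, trouble comes much earlier. Suppose the rows are $z$ followed by three loop blocks of lengths $s_1,s_2,s_3$, in this order, with $k=1+s_1+s_2+s_3$. The factor $x$ made of $z$ and the complete first block returns after $s_1$ rows, with $m=s_1+1$, $d=s_1k$ and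
$$m(k-2)-d=k-2-2s_1=s_2+s_3-s_1-1,$$
which is positive if, say, $s_3>s_1$ and $s_2\ge5$. So $d\ge m(k-2)$ fails.

The way out is to disturb the loops slightly and rarely. Think of the loop as carrying slots that move along it, with letters in the slots. Now and then we exchange the letters of two adjacent slots. This must not create large steps: on the even strand, exchanging the letters at positions $2j$ and $2j-2$ during a step ($j\ge3$) would send the first one to position $2j-4$, a step of $-4$. At the fold, where the two slots are at positions $2$ and $1$, the exchange is harmless: one letter stays at $1$ and the other goes from $2$ to $3$. Such exchanges can carry an arbitrary binary sequence, and each letter's slot stays within $1$ of where it was. We now show that the separation property survives.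

## Belts with exchanges

**Definition (coordinates).** Let $s=2n+1\ge5$ be odd. Positions $1,\dots,s$ get coordinates in $\mathbb Z_s$: position $2j+1$ has coordinate $j$ $(0\le j\le n)$, position $2j$ has coordinate $-j$ $(1\le j\le n)$. This is a bijection.

**(A)** The coordinates of positions $p,p+1$ have sum $0$ if $p$ is even and $-1$ if $p$ is odd: for $p=2j$ they are $-j,j$, and for $p=2j+1$ they are $j,-(j+1)$.

**(B)** The coordinates of positions $p,p+2$ differ by $\pm1$. If $p=2j+1$ they are $j,j+1$ with $0\le j\le n-1$; if $p=2j$ they are $-j,-j-1$.

**Definition (belt).** A belt of length $s$ is a sequence $B(0),B(1),\dots$ of arrangements (rows) of $s$ letters, as follows. At time $r$ each letter $X$ occupies a slot $\lambda_r(X)\in\mathbb Z_s$, bijectively, and stands at the position with coordinate $\lambda_r(X)+r$. A set of pairwise disjoint active pairs $\{\lambda,\lambda+1\}$ of slots is fixed. From time $\rho$ to time $\rho+1$ slots do not change, with one exception: if $\{-1-\rho,-\rho\}$ is an active pair, its two letters may be exchanged. At time $\rho$ these slots have coordinates $-1$ and $0$, that is, positions $2$ and $1$. The belt is pure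 if it has no active pairs. We always assume $s\ge5$ for a pure belt and $s\ge7$ otherwise.

The state of an active pair $\{\lambda,\lambda+1\}$, with its letters named $P,Q$, is $0$ if $P$ is in slot $\lambda$ and $1$ if $P$ is in slot $\lambda+1$.

Example: let $s=7$ with active pair $\{0,1\}$, and name the letters $0,\dots,6$ after their slots at time $0$. The positions $1,\dots,7$ have coordinates $0,6,1,5,2,4,3$, so
$$B(0)=0\,6\,1\,5\,2\,4\,3,\qquad B(1)=6\,5\,0\,4\,1\,3\,2,\qquad\dots,\qquad B(6)=1\,0\,2\,6\,3\,5\,4.$$
The first opportunity to exchange is at $\rho\equiv-1$, that is, $\rho=6$. Without exchange $B(7)=B(0)$; with exchange $B(7)=1\,6\,0\,5\,2\,4\,3$. The letter $1$ has stayed at position $1$, and $0$ has moved from $2$ to $3$.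

**(C)** Between consecutive rows every letter moves by an amount in $[-2,2]$, and the letter at position $s$ always moves to position $s-1$.

Indeed, without exchange coordinates grow by $1$: odd positions $p<s$ go to $p+2$; position $s$, coordinate $n$, goes to coordinate $n+1\equiv-n$, position $s-1$; even positions $p\ge4$ go to $p-2$; position $2$ goes to $1$. In an exchange, the letter at position $1$ (slot $-\rho$) goes to slot $-1-\rho$, which has coordinate $0$ at time $\rho+1$, so it stays at position $1$. The letter at position $2$ goes to slot $-\rho$, coordinate $1$, position $3$. Position $s\ge5$ is never involved.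

For $r<r'$ put $\varepsilon_X=\lambda_{r'}(X)-\lambda_r(X)$. A letter in an active pair stays in that pair forever, and other letters never change slots. So $\varepsilon_X\in\{0,1,-1\}$, and we treat it as an integer.

**(D)** If two distinct letters $X,Z$ have slots at time $r$ differing by $\pm1$, then $\varepsilon_X,\varepsilon_Z$ are not both $+1$ and not both $-1$.

Say the slots are $\lambda$ and $\lambda+1$. If both letters have $\varepsilon=+1$, then $\{\lambda,\lambda+1\}$ and $\{\lambda+1,\lambda+2\}$ are active; they are different and not disjoint, a contradiction. If both have $\varepsilon=-1$, the same holds for $\{\lambda-1,\lambda\}$ and $\{\lambda,\lambda+1\}$.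

**(E)** If $X$ is at the same position at times $r$ and $r+i$, then $i\equiv-\varepsilon_X$, hence $i\equiv0,\pm1\pmod s$, and $s\mid i$ if the belt is pure. If the letter at position $p$ and the letter at position $p+2$ are both the same at times $r$ and $r+i$, then $s\mid i$.

The first part is $\lambda_{r+i}(X)+r+i\equiv\lambda_r(X)+r$. For the second, both letters have $\varepsilon\equiv-i$, so their $\varepsilon$ are equal; by (B) their slots differ by $\pm1$, so by (D) the common value is $0$.

## No factor of length $m$ returns within $m-1$ rows

**Lemma 1.** In a belt of length $s$, if $2\le m\le s$ and $1\le\Delta\le m-1$, then no factor of length $m$ of $B(r)$ occurs in $B(r+\Delta)$, either directly or reversed.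

*Proof.* Put $r'=r+\Delta$. We follow coordinate sums as for the pure loop, with the corrections $\varepsilon$.

**Step 1: pairs, $\Delta=1$.** The purpose is to show that no two letters $X,Y$ are adjacent both in row $r$ and in row $r+1$; this settles $\Delta=1$ for every $m$. Suppose they are, with coordinate sums $\sigma,\sigma'\in\{0,-1\}$. Then $\sigma'\equiv\sigma+\varepsilon_X+\varepsilon_Y+2$, so
$$\varepsilon_X+\varepsilon_Y\equiv-2+(\sigma'-\sigma)\in\{-3,-2,-1\}.$$
For a pure belt this says $0\equiv-3,-2$ or $-1$, impossible for $s\ge5$. Otherwise $s\ge7$, and since $|\varepsilon_X+\varepsilon_Y|\le2$, the integer $\varepsilon_X+\varepsilon_Y$ is $-2$ or $-1$ (no integer in $[-2,2]$ is congruent to $-3$ modulo $s\ge7$). So one of the letters has $\varepsilon=-1$. In a single step the only letter with $\varepsilon=-1$ is the one at position $1$ in an exchange. The other letter, adjacent to it, is at position $2$ and has $\varepsilon=+1$. The sum is $0$, a contradiction.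

**Step 2: triples.** The purpose is to find what a returning triple forces. Let $X,Y,Z$ be consecutive in this order in row $r$, and consecutive in this or the reversed order in row $r'$, where $1\le\Delta\le s-1$. Let $\sigma_1,\sigma_2$ be the coordinate sums of $XY$ and $YZ$ at time $r$, and $\sigma_1',\sigma_2'$ those at time $r'$. By (A), $\{\sigma_1,\sigma_2\}=\{\sigma_1',\sigma_2'\}=\{0,-1\}$, and
$$\sigma_1'\equiv\sigma_1+\varepsilon_X+\varepsilon_Y+2\Delta,\qquad \sigma_2'\equiv\sigma_2+\varepsilon_Y+\varepsilon_Z+2\Delta. \tag{3}$$
Since $s$ is odd, $2\Delta\not\equiv0$. There are two cases.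

Case (I): $\sigma_1'=\sigma_1$ and $\sigma_2'=\sigma_2$. By (3), $\varepsilon_X+\varepsilon_Y\equiv\varepsilon_Y+\varepsilon_Z$, so $\varepsilon_X=\varepsilon_Z$. As $X,Z$ are two positions apart, (B) and (D) give $\varepsilon_X=\varepsilon_Z=0$. Then $\varepsilon_Y\equiv-2\Delta\not\equiv0$.

Case (II): $\sigma_1'=\sigma_2$ and $\sigma_2'=\sigma_1$. Put $\tau=\sigma_2-\sigma_1=\pm1$. Subtracting the two congruences in (3) gives $\tau\equiv-\tau+\varepsilon_X-\varepsilon_Z$, so $\varepsilon_X-\varepsilon_Z\equiv2\tau$. The integers in $[-2,2]$ are distinct modulo $s\ge5$, so $\varepsilon_X=\tau$ and $\varepsilon_Z=-\tau$. The first congruence now gives $\varepsilon_Y\equiv-2\Delta\not\equiv0$. Moreover $\lambda_r(Z)-\lambda_r(X)\equiv\sigma_2-\sigma_1=\tau$, so $X$ moves into the slot that $Z$ had. Hence $X,Z$ are the two letters of one active pair, and their slots at times $r$ and $r'$ are interchanged.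

In both cases $\varepsilon_Y=\pm1$. For a pure belt this is impossible: no triple returns for $1\le\Delta\le s-1$. Otherwise $s=2n+1$ with $n\ge3$ and $2\Delta\equiv\mp1$; as $2\le2\Delta\le4n$ is even, $2\Delta\in\{2n,2n+2\}$, so $\Delta\in\{n,n+1\}$. In particular no triple returns for $\Delta\le2$, and $m=3$ is settled.

**Step 3: quadruples.** The purpose is to settle $m\ge4$. Since then $\Delta\le m-1\le s-1$, it suffices to show that four consecutive letters $X,Y,Z,V$ of row $r$ are not consecutive in the same or the reversed order in row $r'$ when $1\le\Delta\le s-1$. Suppose they are. The triples $XYZ$ and $YZV$ return, so by Step 2 the belt is not pure, $\varepsilon_Y\ne0$, $\varepsilon_Z\ne0$ and $\Delta\in\{n,n+1\}$. In case (I) the two end letters have $\varepsilon=0$. As $\varepsilon_Z\ne0$, the triple $XYZ$ is in case (II); as $\varepsilon_Y\ne0$, so is $YZV$. Hence $\{X,Z\}$ and $\{Y,V\}$ are both the letters of interchanged active pairs.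

One of these two pairs stands at odd positions $2j+1,2j+3$ at time $r$, with coordinates $j,j+1$ and $0\le j\le n-1$. Its lower slot is $\lambda\equiv j-r$. To be interchanged, this pair must be exchanged at some step $\rho\to\rho+1$ with $r\le\rho\le r'-1$, and then $\lambda\equiv-1-\rho$, that is, $\rho-r\equiv-1-j\pmod s$. But the least nonnegative residue of $-1-j$ is $s-1-j=2n-j\ge n+1$, while $0\le\rho-r\le\Delta-1\le n$. In words, a pair on the outgoing strand does not reach the fold in time. This is a contradiction. $\square$

## Three coprime odd lengths

One belt is not enough: a factor that runs over the border between rows is hard to locate. With three blocks on disjoint alphabets, in cyclic order $1,2,3$, a border shows both its place and its direction, since $(2,1)$, $(3,2)$, $(1,3)$ never occur as neighboring classes. (With two blocks, $(1,2)$ and $(2,1)$ would both occur.)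

**Lemma 2.** For every odd $E\ge21$ there are pairwise coprime odd $s_2<s_1<s_3$ with $s_1+s_2+s_3=E$, $s_2\ge5$, $s_1\ge7$ and $s_3<2s_1-1$.

*Proof.* An odd $E$ is congruent to $3$, $5$ or $1$ modulo $6$, so $E=3n$, $3n+2$ or $3n-2$ with $n$ odd, and $E\ge21$ gives $n\ge7$, $n\ge7$, $n\ge9$ respectively. Triples are written $(s_2,s_1,s_3)$. A common divisor of two entries is odd and divides their difference, so only a difference $6$ needs attention, and there it suffices that $3$ does not divide one of the two entries.

* $E=3n$: $(n-2,n,n+2)$. Differences $2,2,4$. The condition $s_3<2s_1-1$ reads $n>3$.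
* $E=3n+2$, $n\not\equiv2\pmod3$: $(n-2,n,n+4)$. Differences $2,4,6$, and $3\nmid n-2$. Condition: $n>5$.
* $E=3n+2$, $n\equiv2\pmod3$, so $n\ge11$: $(n-4,n+2,n+4)$. Differences $6,2,8$, and $3\nmid n-4$. Condition: $n+4<2n+3$.
* $E=3n-2$, $n\not\equiv1\pmod3$: $(n-4,n,n+2)$. Differences $4,2,6$, and $3\nmid n+2$. Condition: $n>3$.
* $E=3n-2$, $n\equiv1\pmod3$, so $n\ge13$: $(n-4,n-2,n+4)$. Differences $2,6,8$, and $3\nmid n-2$. Condition: $n+4<2n-5$, that is, $n>9$.

In each case the entries are odd, the sum is $E$, and $s_2\ge5$, $s_1\ge7$. $\square$

For instance $E=21$ gives $(5,7,9)$, $E=23$ gives $(5,7,11)$ and $E=25$ gives $(5,9,11)$.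

Fix $k\ge21$. Put $E=k$ if $k$ is odd and $E=k-1$ if $k$ is even, take $s_1,s_2,s_3$ from Lemma 2, and let $L=s_1s_2s_3$, an odd number. Note $s_3\ge s_1+2\ge9$.

**(F)** For $l\in\{1,2,3\}$ and $l'\in\{1,3\}$ with $l'\ne l$: $s_l\not\equiv0,\pm1\pmod{s_{l'}}$. For $l\ne2$: $s_l\not\equiv0\pmod{s_2}$.

The last part is coprimality. If $s_l<s_{l'}$, both are odd, so $1<s_l\le s_{l'}-2$. The only other case is $s_3$ modulo $s_1$, where $s_1+2\le s_3\le2s_1-2$.

**(G)** $s_2s_3\ge2k$.

We have $2k\le2(s_1+s_2+s_3+1)$ and $s_1\le s_3-2$. If $s_2=5$, then $2k\le4s_3+8\le5s_3$, as $s_3\ge9$. If $s_2\ge7$, then $s_2\le s_3-4$ and $2k\le6s_3-10<7s_3\le s_2s_3$. For $k=21$: $45\ge42$.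

## A control word without long agreements at multiples of $T$

The optional exchanges of one active pair will spell a binary word. It must not agree with its own shift by $Tu$ on $4u$ consecutive places.

**Lemma 3.** Let $T\ge4$. Let $\mathcal B_n$ be the set of binary words $w=w_0\cdots w_{n-1}$ for which there are no $t\ge0$, $u\ge1$ with $w_{t+j}=w_{t+Tu+j}$ for all $0\le j<4u$ (all indices inside $w$). Then $|\mathcal B_{n+1}|\ge\frac32|\mathcal B_n|$. Hence $|\mathcal B_n|\ge(3/2)^n$, and there is an infinite binary word all of whose prefixes lie in $\bigcup_n\mathcal B_n$.

*Proof.* Induction on $n$: assume the inequality for smaller indices. There are $2|\mathcal B_n|$ words $wc$ with $w\in\mathcal B_n$ and $c\in\{0,1\}$; we count those not in $\mathcal B_{n+1}$. In such a word a forbidden agreement must involve the last letter, as $w\in\mathcal B_n$. So for some $u\ge1$ the suffix of length $4u$ equals the factor of length $4u$ starting $Tu\ge4u$ places earlier. That earlier factor ends before the suffix begins, so it lies inside the prefix of length $n+1-4u$. This prefix belongs to $\mathcal B_{n+1-4u}$, and together with $u$ it determines $wc$. By the induction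 hypothesis $|\mathcal B_{n+1-4u}|\le(2/3)^{4u-1}|\mathcal B_n|$, so the number of bad words is at most
$$\sum_{u\ge1}|\mathcal B_{n+1-4u}|\le|\mathcal B_n|\sum_{u\ge1}\left(\tfrac23\right)^{4u-1}=\frac{8/27}{65/81}\,|\mathcal B_n|=\tfrac{24}{65}|\mathcal B_n|<\tfrac12|\mathcal B_n|,$$
where terms with $4u>n+1$ are absent. So $|\mathcal B_{n+1}|\ge\frac32|\mathcal B_n|$. As $|\mathcal B_0|=1$, $|\mathcal B_n|\ge(3/2)^n$. Since $\bigcup_n\mathcal B_n$ is infinite and closed under prefixes, König's lemma gives the infinite word. $\square$

Let $T=2s_2s_3$, and let $b=b_0b_1b_2\cdots$ be an infinite word as in Lemma 3.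

## The word $W$

Take three belts on disjoint alphabets.

* $B_1$ has length $s_1$ and active pairs $\{0,1\}$ and $\{2,3\}$, disjoint since $s_1\ge7$. The pair $\{0,1\}$ can be exchanged at steps $\rho\equiv-1\pmod{s_1}$; it is exchanged at every opportunity. With state $0$ at time $0$, its state at time $r$ is the parity of the number of multiples of $s_1$ in $[1,r]$, that is, of $\lfloor r/s_1\rfloor$. The pair $\{2,3\}$ can be exchanged at steps $\rho\equiv-3\pmod{s_1}$; it is exchanged, or not, so that its state at time $r$ is $b_t$ with $t=\lfloor(r+2)/s_1\rfloor$. This is possible, because $t$ starts at $0$ and grows by $1$ from $r=\rho$ to $r=\rho+1$ exactly when $\rho+3\equiv0\pmod{s_1}$.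
* $B_2$ has length $s_2$ and is pure.
* $B_3$ has length $s_3$ and one active pair $\{0,1\}$, exchanged at every opportunity, so that with state $0$ at time $0$ its state at time $r$ is the parity of $\lfloor r/s_3\rfloor$.

Let $A_1(r)$ be the reversal of the row $B_1(r)$, and $A_2(r)=B_2(r)$, $A_3(r)=B_3(r)$. Define $W=\mathrm{row}(0)\,\mathrm{row}(1)\cdots$ with
$$\mathrm{row}(r)=A_1(r)A_2(r)A_3(r)\ (k\text{ odd}),\qquad \mathrm{row}(r)=z\,A_1(r)A_2(r)A_3(r)\ (k\text{ even}),$$
where $z$ is one extra letter. Each row is a permutation of all $k$ letters. Positions in $A_1(r)$ are counted from the left; Lemma 1 and (E) hold for $A_1$ too, since reversing all rows of a belt changes nothing in their statements.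

The reversal of $A_1$ turns the quiet end of $B_1$ toward $z$. Without it, for $k$ even, at an exchange in $B_1$ the letter $P$ at position $1$ would stay next to $z$, and $zP$ would return with $m=2$, $d=k<2(k-2)$.

**(H)** Each letter moves by at least $-2$ between consecutive rows. The first letter of $A_1(r)$ is not the first letter of $A_1(r+1)$, and the last letter of $A_3(r)$ is not the last letter of $A_3(r+1)$.

The shifts lie in $[-2,2]$ by (C), also after reversal, and $z$ does not move. The two special letters stand at position $s$ of their belts, so by (C) they move.

**(I)** If $A_j(\rho)=A_j(\rho+i)$ with $j\in\{1,3\}$ and $i\ge1$, then $2s_j\mid i$.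

By (E), $s_j\mid i$. As positions agree and $i\equiv0\pmod{s_j}$, all slots agree, and so does the state of the pair $\{0,1\}$. Since $\lfloor(\rho+i)/s_j\rfloor=\lfloor\rho/s_j\rfloor+i/s_j$, the number $i/s_j$ is even. This doubling of the period will defeat the factor $zA_1$ that broke the pure construction.

## Factors inside one block

We prove Theorem 1 for $W$. Let $xyx'$ be a factor of $W$ with $x'\in\{x,\tilde x\}$, $m=|x|\ge1$ and $d=|xy|\ge m$. We must show $d\ge m(k-2)$. The class of a letter is the number of its belt, or $z$.

**Step 1: $m=1$.** This is the drift bound. Each letter occurs once in each row, and by (H) its consecutive occurrences are at distance at least $k-2$. So $d\ge k-2$.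

**Step 2: $m\ge2$ and $x$ lies inside a single block.** Here Lemma 1 and the drift bound combine. Say $x$ starts at position $p$ of $A_j(r)$, with $j\in\{1,2,3\}$ since $m\ge2$. The word $x'$ consists of consecutive letters of class $j$, so it lies inside one block $A_j(r+\Delta)$, starting at position $q$ say, and
$$d=\Delta k+q-p. \tag{4}$$
Since $x'$ starts after $x$, does not overlap it, and the letters of a row are distinct, $\Delta\ge1$. By Lemma 1 (note $m\le s_j$), $\Delta\ge m$.

If $\Delta\ge m+1$, then $d>(m+1)k-k=mk$. Let $\Delta=m$. If $x'=x$, the first letter of $x$ moved from $p$ to $q$ in $m$ rows, so $q-p\ge-2m$ and $d\ge m(k-2)$. If $x'=\tilde x$, the last letter of $x$ moved from $p+m-1$ to $q$, so $q-p\ge m-1-2m\ge-2m$, and again $d\ge m(k-2)$.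

## Factors that meet two classes

**Step 3: alignment.** Now let $x$ contain letters of at least two classes. The purpose is to show that $x'=x$ and that $d$ is a whole number of rows. The ordered pairs of distinct classes at adjacent places of $W$ are $(1,2),(2,3),(3,1)$ for $k$ odd and $(z,1),(1,2),(2,3),(3,z)$ for $k$ even. Each occurs at only one place modulo $k$, and no reversed pair occurs. The word $x$ contains such a pair. If $x'=\tilde x$, then $x'$ would contain the reversed pair, so $x'=x$. The pair and its copy are at the same place modulo $k$, so $d=ik$ with $i\ge1$. Hence every letter of $x$ that stands in a block $A_j(\rho)$ stands at the same position in $A_j(\rho+i)$.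

If $i\ge m$, then $d\ge mk$ and we are done. So assume
$$1\le i\le m-1; \tag{5}$$
we shall derive a contradiction in every case. Call $A_1$, $A_2$, $A_3$ rings. Let $G\subseteq\{1,2,3\}$ be the set of $j$ such that $x$ contains three consecutive letters of some block $A_j(\rho)$. By (E), $s_j\mid i$ for each $j\in G$. If $j\notin G$, then $x$ contains no complete $A_j$-block (blocks have at least $5$ letters), so $x$ meets at most two $A_j$-blocks, consecutive ones, in at most two letters each. We go through the sizes of $G$.

**Step 4: $G=\varnothing$.** The purpose is to exclude short factors around a border. If $x$ met three ring blocks, the middle one would be complete. So $x$ meets at most two ring blocks, in at most two letters each. It contains at most one $z$, as between two letters $z$ there are complete blocks. Thus $m\le5$ and $i\le4$. If $x$ meets an $A_2$-block, then $s_2\mid i$ by (E), as $B_2$ is pure; impossible, since $s_2\ge5$. Otherwise the classes in $x$ are among $1,3,z$, so $x$ contains one of the borders $A_3|A_1$, $A_3|z$, $z|A_1$, hence the last letter of an $A_3$-block or the first letter of an $A_1$-block. By (E), $i\equiv0,\pm1$ modulo $s_3$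 or $s_1$. Both are at least $7$ and $1\le i\le4$, so $i=1$. This contradicts (H).

**Step 5: $G=\{l\}$.** The purpose is to use (F) and the doubled period. Between two $A_l$-blocks lie complete blocks of the other two rings, which are not in $G$; so $x$ meets only one $A_l$-block. On each side $x$ contains at most two letters of the neighboring ring and goes no further, since otherwise that neighboring block would be complete. It contains at most one $z$: between $A_3$ and $A_1$ there is only one, next to $A_l$ on one side if $l\in\{1,3\}$, and out of reach if $l=2$. So $m\le s_l+5\le2s_l$. As $s_l\mid i$ and $i<m$, we get $i=s_l$.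

If $x$ contains a letter of another ring $l'$, then by (E) $s_l\equiv0,\pm1\pmod{s_{l'}}$, and $s_l\equiv0$ if $l'=2$. This contradicts (F). Otherwise $x$ consists of letters of one $A_l$-block and a letter $z$ adjacent to that block, so $l\in\{1,3\}$ and $m\le s_l+1$. Since $m>i=s_l$, $x$ contains the complete block. By (I), $2s_l\mid i=s_l$, a contradiction.

**Step 6: $G=\{l,l'\}$, $j\notin G$.** Here coprimality suffices. We have $s_ls_{l'}\mid i$. As $x$ contains no complete $A_j$-block and at most two letters of each of at most two consecutive ones, it fits between two consecutive $A_j$-blocks with at most two letters added on each side: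
$$m\le4+(k-s_j)\le s_l+s_{l'}+5\le s_ls_{l'},$$
the last inequality because $(s_l-1)(s_{l'}-1)\ge4\cdot6=24\ge6$. So $i\ge s_ls_{l'}\ge m$, contradicting (5).

**Step 7: $G=\{1,2,3\}$.** The purpose is to reach the control word. Now $L\mid i$, and by (5) and (G), $m>i\ge L=s_1(s_2s_3)\ge2ks_1$. In particular $m\ge2k$, so $x$ contains a complete $A_1$-block, and by (I) $2s_1\mid i$. So $i$ is even, and as $L$ is odd,
$$i=2Lu,\qquad u\ge1,\qquad m\ge2Lu+1.$$

We count the complete $A_1$-blocks in $x$; let $\varrho$ be their number. An $A_1$-block that starts among the first $m-s_1+1$ places of $x$ is complete in $x$, and any $k$ consecutive places of $W$ contain exactly one start of an $A_1$-block. So, using $2L\ge4ks_1$,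
$$\varrho\ge\left\lfloor\frac{m-s_1+1}{k}\right\rfloor\ge\frac{m-s_1-k+2}{k}\ge\frac{4ks_1u+3-s_1-k}{k}>4s_1u-2,$$
where the last step uses $s_1<k$. Since $\varrho$ is an integer, $\varrho\ge4s_1u-1$.

These blocks are $A_1(\rho)$ for $\varrho$ consecutive values of $\rho$. The number $t=\lfloor(\rho+2)/s_1\rfloor$ grows by at most $1$ when $\rho$ grows by $1$, and takes each value for at most $s_1$ values of $\rho$. So it takes at least $\lceil\varrho/s_1\rceil\ge\lceil4u-\frac1{s_1}\rceil=4u$ consecutive integer values. For each of these $\rho$ we have $A_1(\rho)=A_1(\rho+i)$, and $s_1\mid i$, so all slots agree at times $\rho$ and $\rho+i$, and the state of the pair $\{2,3\}$ is the same. Since $i/s_1=2s_2s_3u=Tu$, this says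
$$b_t=b_{t+Tu}\qquad\text{for }4u\text{ consecutive values of }t,$$
which contradicts the choice of $b$ by Lemma 3.

All cases contradict (5). So $i\ge m$ for every factor that meets two classes, and $d\ge m(k-2)$ always. This proves Theorem 1, and with it (2) and Theorem 2(a). $\blacksquare$

## Exponentially many words

**Proof of Theorem 2(b).** Let $k\ge21$, and let $C_n$ be the number of words of length $n$ over $k$ letters with the property in Theorem 1. By Theorem 1, $C_n\ge1$. The property is inherited by factors, so $C_{n+n'}\le C_nC_{n'}$, and $\lim C_n^{1/n}$ exists by Fekete's lemma. This limit is the growth rate.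

Consider the first $R\ge1$ rows of the construction, with times $r=0,\dots,R-1$. The index $\lfloor(r+2)/s_1\rfloor$ starts at $0$, grows in steps of at most $1$, and ends at $\lfloor(R+1)/s_1\rfloor$. So these rows use exactly the bits $b_0,\dots,b_{t-1}$ with
$$t=\left\lfloor\frac{R+1}{s_1}\right\rfloor+1\ge\frac R{s_1}.$$
Choose any $b_0\cdots b_{t-1}\in\mathcal B_t$ (with $T=2s_2s_3$). The proof of Theorem 1 applies to the resulting finite word of length $kR$: it only compares rows present in the word, and in Step 7 the bits compared, $b_t$ and $b_{t+Tu}$, are both read off from rows in the word, so the agreement found is one forbidden in $\mathcal B_t$. Different choices give different words: each bit is the state of the pair $\{2,3\}$ in some row, and this state can be read from that row, because at a known time the position of a letter determines its slot. Hence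
$$C_{kR}\ge|\mathcal B_t|\ge(3/2)^t\ge(3/2)^{R/s_1}.$$
Taking $kR$-th roots and letting $R\to\infty$, the growth rate is at least $(3/2)^{1/(ks_1)}\ge(3/2)^{1/k^2}$, since $s_1<k$. As this bound exceeds $1$, the growth is exponential. $\square$
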